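# Horocycle orbits against the Möbius function, uniformly in short windows

Conventions for the whole talk: $e(x)=e^{2\pi i x}$; $\boldsymbol{\mu}$ is the arithmetic Möbius function, extended by $\boldsymbol{\mu}(n)=0$ for $n\le 0$; the letters $p,q,p_0$ denote primes; $H$ is a positive integer; $N\ge 1$ may be real; the constants in $\ll$ and $O(\cdot)$ are absolute unless a subscript says otherwise.

## 1. The window average $D(y;\tau,\xi)$ and its multiplicative move

Let $X$ be a compact metric space, $(\varphi_s)_{s\in\mathbb R}$ a continuous flow on $X$ (so $(s,x)\mapsto\varphi_sx$ is continuous), and let $f\in C(X)$ with $|f|\le 1$. For real $y$, a real speed $\tau$ and a point $\xi\in X$ put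
$$D(y;\tau,\xi)=\frac1H\sum_{y\le n<y+H}\boldsymbol{\mu}(n)\,f(\varphi_{\tau(n-y)}\xi).\tag{1.1}$$
This is the average of $\boldsymbol{\mu}$ against an orbit, started at $\xi$ at time $y$ and run at speed $\tau$, over a window of exactly $H$ integers.

Look only at the multiples of a prime $p$ in the window. Writing $n=pm$, we see the integers $m\in[\frac yp,\frac{y+H}p)$, and $m$ is attached to the orbit point $\varphi_{\tau(pm-y)}\xi$. Now take another prime $p_0$ and move the window and the speed at once: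
$$z=\frac{yp_0}{p},\qquad \tau_z=\frac{\tau p}{p_0}.$$
Then
$$\frac z{p_0}=\frac yp,\qquad \tau_z(p_0m-z)=\tau(pm-y).\tag{1.2}$$
So the multiples of $p_0$ in the window at $z$ show the same integers $m$, from the same starting place, at the same points of the same orbit. For instance take $p=3$, $p_0=5$, $y=30$, $H=15$, $\tau=1$. The multiples of $3$ in $[30,45)$ give $m=10,\dots,14$ at times $0,3,6,9,12$. Here $z=50$, $\tau_z=\frac35$, and the multiples of $5$ in $[50,65)$ give $m=10,11,12$ at times $0,3,6$. The second list is shorter only because $H/p_0<H/p$.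

If an average (1.1) is well represented by the multiples of $p$ in its window, then (1.2) lets us carry it from $y$ to the distant window at $yp_0/p$. Carrying it along many primes $p$ and averaging the results turns a short sum of $\boldsymbol{\mu}$ against an arbitrary orbit into a sum over pairs $(p,n)$ in which the orbit is only a slowly varying weight.

The purpose of this is to bound, for $C\ge 1$, the quantity
$$\mathcal D_H(n)=\sup_{|\tau|\le C}\ \sup_{\xi\in X}\Big|\frac1H\sum_{0\le j<H}\boldsymbol{\mu}(n+j)f(\varphi_{\tau j}\xi)\Big|,\tag{1.3}$$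
in which the orbit may be chosen afresh, as badly as possible, for each $n$. We show that for horocycle flows $\mathcal D_H(n)$ is small for most $n$. Three questions about horocycle flows then have the answer yes.

## 2. Möbius disjointness, moving orbits, uniquely ergodic models

**Definition (Möbius disjoint).** A system $(X,T)$, with $X$ compact metric and $T$ continuous, is Möbius disjoint if
$$\lim_{N\to\infty}\frac1N\sum_{n\le N}f(T^nx)\boldsymbol{\mu}(n)=0\quad\text{for each }f\in C(X)\text{ and }x\in X.\tag{2.1}$$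

**Definition (MOMO).** $(X,T)$ has the MOMO property (Möbius orthogonality on moving orbits) if for all integers $0=b_0<b_1<\dots$ with $b_{k+1}-b_k\to\infty$, all $(x_k)\subset X$ and all $f\in C(X)$,
$$\frac1{b_K}\sum_{k<K}\Big|\sum_{b_k\le n<b_{k+1}}f(T^{n-b_k}x_k)\boldsymbol{\mu}(n)\Big|\to0\qquad(K\to\infty).\tag{2.2}$$

For example, with $b_k=k^2$ the orbit may jump to a new point at each square. Even for $f=1$ this has content: (2.2) then says $\frac1{K^2}\sum_{k<K}|\sum_{k^2\le n<(k+1)^2}\boldsymbol{\mu}(n)|\to0$, a statement about short intervals.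

**Setting.** Let $\Gamma\subset PSL_2(\mathbb R)$ be a cocompact lattice, $X=\Gamma\backslash PSL_2(\mathbb R)$, which is compact (the unit tangent bundle of a compact surface of constant negative curvature), and $\mu_X$ its Haar probability measure. With $u(t)=\begin{pmatrix}1&t\\0&1\end{pmatrix}$, the horocycle flow is $h_t(\Gamma x)=\Gamma x\,u(t)$. For $t\ne0$ the map $h_t$ is a uniquely ergodic homeomorphism with invariant measure $\mu_X$. Recall that in a uniquely ergodic system the Birkhoff averages of a continuous function converge uniformly to its integral.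

**Definition (uniquely ergodic model).** A uniquely ergodic model of $(X,\mu_X,h_t)$ is a uniquely ergodic topological system $(Y,S)$, $Y$ compact metric and $S$ continuous, such that for its invariant probability measure $\nu$ the system $(Y,\nu,S)$ is measure-theoretically isomorphic to $(X,\mu_X,h_t)$.

Here is a model which is not $X$ itself. Let $T=h_t$ and let $(x_n)_{n\ge0}\subset X$ satisfy $d(Tx_n,x_{n+1})\to0$. Put
$$Y=(X\times\{0\})\cup\{y_n:n\ge0\},\qquad y_n=\big(x_n,\tfrac1{n+1}\big),\qquad S(x,0)=(Tx,0),\quad Sy_n=y_{n+1}.$$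
$Y$ is closed in $X\times[0,1]$. $S$ is continuous: the $y_n$ are isolated, and if $y_{n_i}\to(x,0)$ with $n_i\to\infty$ then $x_{n_i}\to x$, so $x_{n_i+1}\to Tx$. An invariant probability measure gives mass $0$ to $y_0$, which has no preimage, and then to every $y_{n+1}$, whose only preimage is $y_n$. So $\mu_X\times\delta_0$ is the only one, and $(Y,S)$ is a uniquely ergodic model. Möbius disjointness of $Y$ at $y_0$ concerns the sums $\sum f(x_n)\boldsymbol{\mu}(n)$, for example with $x_n=h_{tn+\sqrt n}x$. Such a sequence need not follow any one orbit of $T$.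

The known result is that of Bourgain–Sarnak–Ziegler: $(X,h_t)$ is Möbius disjoint for every such $\Gamma$ and every $t\ne0$. S. Ferenczi, J. Kułaga-Przymus and M. Lemańczyk, "Sarnak's Conjecture – what's new", arXiv:1710.04039 (2017), ask:

1. Does $(X,h_t)$ have the MOMO property?
2. Is every uniquely ergodic model of $(X,\mu_X,h_t)$ Möbius disjoint?
3. Is the convergence in (2.1), for $T=h_t$ and each fixed $f\in C(X)$, uniform in $x\in X$?

We prove that all three answers are yes, for every cocompact $\Gamma$ and every $t\ne0$. The dynamical input is one property of the flow.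

**Property (N).** A continuous flow $(\varphi_s)$ on a compact metric space $X$ has (N) if for all $\tau,\tau'\in\mathbb R$ and all integers $k\ge1$, every Borel probability measure on $X\times X\times\mathbb R/k\mathbb Z$ that is invariant under $s\mapsto(\varphi_{\tau s}x,\varphi_{\tau's}x',z+s)$ is invariant under all translations $(x,x',z)\mapsto(x,x',z+c)$.

**Theorem A.** Let $(\varphi_s)$ have (N), $f\in C(X)$, $C\ge1$. Then
$$\lim_{H\to\infty}\limsup_{N\to\infty}\frac1N\sum_{n\le N}\ \sup_{|\tau|\le C}\ \sup_{\xi\in X}\Big|\frac1H\sum_{0\le j<H}\boldsymbol{\mu}(n+j)f(\varphi_{\tau j}\xi)\Big|=0.\tag{A}$$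

**Theorem B.** For every cocompact lattice $\Gamma$ the horocycle flow on $X=\Gamma\backslash PSL_2(\mathbb R)$ has (N); hence (A) holds for $\varphi_s=h_s$.

**Theorem C.** For every cocompact $\Gamma$ and $t\ne0$, with $T=h_t$:

1. $(X,T)$ has the MOMO property. More generally
$$\frac1{b_K}\sum_{k<K}\Big|\sum_{b_k\le n<b_{k+1}}f(h_{t_k(n-b_k)}x_k)\boldsymbol{\mu}(n)\Big|\to0$$
for all $f\in C(X)$, bounded real $(t_k)$, arbitrary $(x_k)\subset X$ and $0=b_0<b_1<\dots$ with $b_{k+1}-b_k\to\infty$.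
2. Every uniquely ergodic model of $(X,\mu_X,T)$, and of every measure-theoretic factor of it, is Möbius disjoint. It even has MOMO, and for $F\in C(Y)$
$$\lim_{H}\limsup_N\frac1N\sum_{n\le N}\sup_{\eta\in Y}\Big|\frac1H\sum_{j<H}F(S^j\eta)\boldsymbol{\mu}(n+j)\Big|=0.\tag{2.3}$$
3. $\sup_{|\tau|\le C}\sup_{x\in X}\big|\frac1N\sum_{n\le N}f(h_{\tau n}x)\boldsymbol{\mu}(n)\big|\to0$ for all $C$ and $f\in C(X)$.

## 3. One point, a circle, and two approaches that stop

**One point.** If $X$ is a single point, the only measure to test in (N) is a rotation-invariant measure on $\mathbb R/k\mathbb Z$, so (N) holds. With $f=1$, $\mathcal D_H(n)=|\frac1H\sum_{j<H}\boldsymbol{\mu}(n+j)|$. By hand we get $\mathcal D_4(n)\le\frac34$, because one of four consecutive integers is divisible by $4$. Theorem A says much more: the short averages of $\boldsymbol{\mu}$ are small for most $n$. For every flow the speed $\tau=0$ is allowed in (1.3), so this arithmetic fact is part of the theorem and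 no dynamics can supply it.

**A circle.** Let $\varphi_sx=x+s$ on $\mathbb R/\mathbb Z$. Take $\tau=1,\tau'=0,k=1$: Lebesgue measure on $\{(x,0,x)\}$ is invariant under $(x,x',z)\mapsto(x+s,x',z+s)$ but not under translations of $z$. So (N) fails. What (N) forbids is easy to see here: with $f(x)=e(x)$,
$$f(\varphi_{\tau n}\xi)\overline{f(\varphi_{\tau'n}\xi')}e(rn)=e\big((\tau-\tau'+r)n+\xi-\xi'\big),$$
which does not average to zero when $\tau'-\tau=r$. Property (N) will exclude such resonances with rational $r\notin\mathbb Z$.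

**Compactness.** For question 3 one might argue by contradiction: if $x_N$ is bad at time $N$, pass to a limit $x_N\to x$ and use (2.1) at $x$. This stops because the two orbits separate long before time $N$. With $g=\begin{pmatrix}1&0\\\epsilon&1\end{pmatrix}$,
$$u(-s)\,g\,u(s)=\begin{pmatrix}1-\epsilon s&-\epsilon s^2\\\epsilon&1+\epsilon s\end{pmatrix},$$
so the displacement has an entry of size $1$ already at $s=\epsilon^{-1/2}$, and nothing relates the rate of $x_N\to x$ to $N$.

**Comparing two primes at the same $m$.** For the long sum $\sum_{n\le N}$ one can pass to multiples of many primes $p\in[P,2P]$. Every $m\le N/(2P)$ then occurs for all these $p$, and Cauchy–Schwarz over $m$ leaves the correlations $\sum_mf(\varphi_{\tau pm}\xi)\overline{f(\varphi_{\tau qm}\xi)}$. In a short window the $m$ belonging to $p$ lie in $[\frac yp,\frac{y+H}p)$. For $p<q$ in $[P,2P]$ the intervals of $p$ and $q$ are disjoint as soon as $\frac{y+H}q\le\frac yp$, that is $y(q-p)\ge Hp$,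 which holds once $y\ge2PH$. No $m$ occurs for two primes, so Cauchy–Schwarz leaves only the diagonal $p=q$, without cancellation. The move (1.2) goes around this: it keeps the interval of $m$ fixed and lets the window travel.

## 4. Theorem C deduced from Theorems A and B

By scaling let $|f|\le1$. Let $\mathcal D_H$ be (1.3) for $\varphi_s=h_s$; by Theorems A and B, $\lim_H\limsup_N\frac1N\sum_{n\le N}\mathcal D_H(n)=0$ for every $C$.

**Step 1: cutting a block into windows.** This step serves all three parts. For integers $b<b'$ and $|g|\le1$ on $[b,b')$,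
$$\sum_{b\le n<b'}g(n)=\sum_{b\le n<b'-H}\frac1H\sum_{0\le j<H}g(n+j)+O(H).\tag{4.1}$$
Indeed on the right $g(m)$ has weight $\frac1H\#\{n\in[b,b'-H):m-H<n\le m\}\in[0,1]$, which is $1$ if $b+H-1\le m\le b'-H-1$; so at most $2H$ terms are affected. If $b'-b<H$, the right-hand sum is empty and the claim is trivial.

**Step 2: part 1 of Theorem C.** We show that moving orbits cost nothing, since (1.3) already allows a new orbit for each $n$. Let $|t_k|\le C$ and $g(n)=f(h_{t_k(n-b_k)}x_k)\boldsymbol{\mu}(n)$ on $[b_k,b_{k+1})$. For $n$ with $b_k\le n<b_{k+1}-H$ the inner average in (4.1) is $\frac1H\sum_jf(h_{t_kj}\xi)\boldsymbol{\mu}(n+j)$ with $\xi=h_{t_k(n-b_k)}x_k$, so its modulus is at most $\mathcal D_H(n)$. Hence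
$$\frac1{b_K}\sum_{k<K}\Big|\sum_{b_k\le n<b_{k+1}}g(n)\Big|\le\frac1{b_K}\sum_{0\le n<b_K}\mathcal D_H(n)+O\Big(\frac{KH}{b_K}\Big).$$
As $b_{k+1}-b_k\to\infty$, $K/b_K\to0$. Let $K\to\infty$, then $H\to\infty$. The case $t_k=t$ is MOMO for $(X,h_t)$.

**Step 3: part 3.** We take a single block. As in Step 2, $\sup_{|\tau|\le C}\sup_x|\frac1N\sum_{n\le N}f(h_{\tau n}x)\boldsymbol{\mu}(n)|\le\frac1N\sum_{n\le N}\mathcal D_H(n)+O(H/N)$. Let $N\to\infty$, then $H\to\infty$.

**Step 4: shadowing a model by $X$.** For part 2 we compare orbits of $Y$ with orbits of $X$. Let $T=h_t$, $C\ge\max(1,|t|)$, let $(Y,S)$ be uniquely ergodic with measure $\nu$, and let $\pi:X\to Y$ be measurable with $\pi_*\mu_X=\nu$ and $\pi T=S\pi$ a.e. (a model of a factor gives such a $\pi$; in question 2 it is an isomorphism). If $E$ is the full-measure set where $\pi T=S\pi$, each $T^{-j}E$ has full measure, so $\pi T^j=S^j\pi$ a.e. for all $j\ge0$. Let $F\in C(Y)$, $|F|\le1$, $\varepsilon>0$. Choose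 $f\in C(X)$ with $\|F\circ\pi-f\|_{L^1(\mu_X)}<\varepsilon$; projecting values radially to the unit disc, which contains the values of $F\circ\pi$, does not increase distances to them, so we may take $|f|\le1$. For $L\ge1$ let
$$\Delta_L(\eta)=\min_{\xi\in X}\frac1L\sum_{0\le j<L}|F(S^j\eta)-f(T^j\xi)|.$$
This is continuous on $Y$, being a minimum over a compact space of a jointly continuous function. Taking $\xi=x$,
$$\int\Delta_L\,d\nu=\int\Delta_L(\pi x)\,d\mu_X\le\frac1L\sum_{j<L}\int|F(\pi T^jx)-f(T^jx)|\,d\mu_X<\varepsilon.$$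
By unique ergodicity, $\frac1n\sum_{i<n}\Delta_L(S^i\eta)\to\int\Delta_L\,d\nu<\varepsilon$ uniformly in $\eta\in Y$. Finally, with a minimizing $\xi$, for all $n$ and $\eta$,
$$\Big|\frac1L\sum_{j<L}F(S^j\eta)\boldsymbol{\mu}(n+j)\Big|\le\mathcal D_L(n)+\Delta_L(\eta).\tag{4.2}$$

**Step 5: part 2.** We sum (4.2) along an orbit. By (4.1) with $L$ in place of $H$, and (4.2) with $\eta=S^ny$,
$$\Big|\frac1N\sum_{n\le N}F(S^ny)\boldsymbol{\mu}(n)\Big|\le\frac1N\sum_{n\le N}\big(\mathcal D_L(n)+\Delta_L(S^ny)\big)+O\Big(\frac LN\Big).$$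
Let $N\to\infty$, then $L\to\infty$, then $\varepsilon\to0$. So $(Y,S)$ is Möbius disjoint.

For (2.3), cut a window of length $H$ into windows of length $L$ by (4.1) and apply (4.2) at $(n+i,S^i\eta)$. By the uniform convergence, for $H\ge H(L,\varepsilon)$,
$$\sup_\eta\Big|\frac1H\sum_{j<H}F(S^j\eta)\boldsymbol{\mu}(n+j)\Big|\le\frac1H\sum_{i<H}\mathcal D_L(n+i)+\varepsilon+O\Big(\frac LH\Big).$$
Average over $n\le N$; the first term then contributes at most $\frac1N\sum_{n\le N+H}\mathcal D_L(n)$. Let $N\to\infty$, $H\to\infty$, $L\to\infty$, $\varepsilon\to0$. MOMO for $(Y,S)$ follows from (2.3) as in Step 2, with $\eta=S^{n-b_k}x_k$. $\square$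

## 5. Horocycles joined with a circle: Theorem B

The measure theorem behind (N) is the following.

**Ratner's theorem** (Ann. of Math. 134 (1991), Thm 1). If $G'$ is a connected Lie group, $\Gamma'$ a discrete subgroup and $U'$ a one-parameter Ad-unipotent subgroup, then for every $U'$-ergodic invariant probability measure $\rho$ on $\Gamma'\backslash G'$ there are a closed subgroup $L\supset U'$ and a point $\zeta$ such that $\rho$ is $L$-invariant and $\rho(\zeta L)=1$.

Let $G=PSL_2(\mathbb R)$, $\mathfrak g=\mathfrak{sl}_2(\mathbb R)$. The conclusion of (N) passes from ergodic components to their integral, so let $\rho$ be an ergodic measure as in (N).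

**Step 1: $\tau,\tau'\ne0$, the setting.** We put the flow in the form of Ratner's theorem. $X\times X\times\mathbb R/k\mathbb Z=\Gamma'\backslash G'$ with $G'=G\times G\times\mathbb R$ and $\Gamma'=\Gamma\times\Gamma\times k\mathbb Z$, and the flow is right multiplication by $U'=\{(u(\tau s),u(\tau's),s)\}$, which is Ad-unipotent because $u(\cdot)$ is and $\mathbb R$ is central. Take $L,\zeta$ from the theorem and $\mathfrak l=\mathrm{Lie}(L)$.

**Step 2: $\mathfrak l$ projects onto each copy of $\mathfrak g$.** This uses that $\rho$ cannot be thin over $X$. The projection of $\rho$ to the first factor is invariant under the horocycle flow (as $\tau\neq0$), so it is $\mu_X$. Let $\mathfrak l_1$ be the projection of $\mathfrak l$ to the first $\mathfrak g$. $L$ has countably many components, so $\zeta L$ is a countable union of $L^\circ$-orbits. The projection of such an orbit to the first factor has the form $\Gamma g\cdot p_1(L^\circ)$, where $p_1$ is the projection homomorphism;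 it is the image of a smooth map from a second countable manifold of dimension $\dim\mathfrak l_1$. If $\dim\mathfrak l_1<3$, all these ($\sigma$-compact) images are $\mu_X$-null, so $\rho(\zeta L)=0$, a contradiction. Hence $\mathfrak l_1=\mathfrak g$, and likewise $\mathfrak l_2=\mathfrak g$.

**Step 3: the projection $\mathfrak l_{12}$ to $\mathfrak g\oplus\mathfrak g$ is perfect.** We need this to split off the circle. Let $\mathfrak i=\mathfrak l_{12}\cap(\mathfrak g\oplus0)$. For $(a,0)\in\mathfrak i$ and $(b,b')\in\mathfrak l_{12}$, $([b,a],0)\in\mathfrak i$; as $b$ runs over all of $\mathfrak g$, $\mathfrak i$ is an ideal of the simple algebra $\mathfrak g$. If $\mathfrak i=\mathfrak g$, then $\mathfrak l_{12}=\mathfrak g\oplus\mathfrak g$, since $\mathfrak l_2=\mathfrak g$. If $\mathfrak i=0$, then $\mathfrak l_{12}$ projects isomorphically to the second factor, has dimension $3$, and hence projects isomorphically to the first too; it is the graph of an automorphism, and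 $\mathfrak l_{12}\cong\mathfrak g$. In both cases $[\mathfrak l_{12},\mathfrak l_{12}]=\mathfrak l_{12}$.

**Step 4: the circle direction lies in $\mathfrak l$.** Since $\mathbb R$ is central, $\mathfrak l\supset[\mathfrak l,\mathfrak l]=[\mathfrak l_{12},\mathfrak l_{12}]\oplus0=\mathfrak l_{12}\oplus0$. The generator of $U'$ lies in $\mathfrak l$, and its $\mathbb R$-component is $1$. Subtracting its $\mathfrak l_{12}\oplus0$ part leaves $(0,0,1)\in\mathfrak l$. So $\rho$ is invariant under translations of $z$.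

**Step 5: zero speeds.** If exactly one speed vanishes, say $\tau'=0$, then $x'$ is an invariant function, hence constant a.e., and $\rho$ lives on $X\times\mathbb R/k\mathbb Z=(\Gamma\times k\mathbb Z)\backslash(G\times\mathbb R)$. As in Step 2, $\mathfrak l$ projects onto $\mathfrak g$, so $\mathfrak l\supset[\mathfrak l,\mathfrak l]=\mathfrak g\oplus0$, and subtracting from the generator gives $(0,1)\in\mathfrak l$. If $\tau=\tau'=0$, the flow is the rotation of $z$ and there is nothing to prove. $\square$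

## 6. Rational frequencies and the passage to multiples of $p$

In Sections 6 and 7, $(\varphi_s)$ has (N), $|f|\le1$, $C\ge1$.

**Lemma 1.** For $r\in\mathbb Q\setminus\mathbb Z$ and $C'\ge1$,
$$\sup_{|\tau|,|\tau'|\le C',\ \xi,\xi'\in X}\Big|\frac1H\sum_{0\le n<H}f(\varphi_{\tau n}\xi)\overline{f(\varphi_{\tau'n}\xi')}\,e(rn)\Big|\to0\qquad(H\to\infty).$$

*Proof.* Suppose not: there are $c>0$, $H_i\to\infty$ and $(\xi_i,\xi_i',\tau_i,\tau_i')$ for which the modulus is $\ge c$. Pass to a subsequence with $(\tau_i,\tau_i')\to(\tau,\tau')$. Let $k\ge1$ with $rk\in\mathbb Z$.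

**Step 1: from the sum to a flow average.** Property (N) is about flows, so we smooth the integers. For $0<\epsilon<\frac12$ let $\chi_\epsilon\ge0$ be continuous, $1$-periodic, supported in $|s|\le\epsilon$ mod $1$, with integral $1$ over a period. On $X\times X\times[-C',C']^2\times\mathbb R/k\mathbb Z$ take the continuous flow $\Phi_s(x,x',\tau,\tau',z)=(\varphi_{\tau s}x,\varphi_{\tau's}x',\tau,\tau',z+s)$ and the continuous function $\Psi=f(x)\overline{f(x')}e(rz)\chi_\epsilon(z)$. In $\int_0^{H_i}\Psi(\Phi_s(\xi_i,\xi_i',\tau_i,\tau_i',0))\,ds$ only $s$ within $\epsilon$ of an integer $n$ matter, and there, by uniform continuity of $(v,x)\mapsto f(\varphi_vx)$ for bounded $v$, the integrand is $f(\varphi_{\tau_in}\xi_i)\overline{f(\varphi_{\tau_i'n}\xi_i')}e(rn)\chi_\epsilon(s)$ up to $o_{\epsilon\to0}(1)\chi_\epsilon(s)$, uniformly. The endpoints $n=0,H_i$ cost $O(1)$. So the average in the lemma is $\frac1{H_i}\int_0^{H_i}\Psi\circ\Phi_s\,ds+o_{\epsilon\to0}(1)+O(1/H_i)$.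

**Step 2: the limit measure.** We now contradict (N). Fix $\epsilon$ so that the $o_{\epsilon\to0}(1)$ term is $\le c/2$, and let $\omega$ be a weak-$*$ limit of the corresponding orbit measures; then $|\int\Psi\,d\omega|\ge c/2$. It is $\Phi$-invariant and lives over $(\tau,\tau')$, so by (N) it is invariant under translations of $z$, that is $\omega=\omega_{12}\otimes\frac1k\mathrm{Leb}$ there. Hence $\int\Psi\,d\omega$ contains the factor
$$\frac1k\int_0^ke(rz)\chi_\epsilon(z)\,dz=\frac1k\Big(\sum_{0\le j<k}e(rj)\Big)\int_{-1/2}^{1/2}e(rz)\chi_\epsilon(z)\,dz=0,$$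
because $e(rk)=1$ and $e(r)\ne1$. This is a contradiction. $\square$

The next lemma says that, for most primes $p$ in a suitable set, a window average is represented by the multiples of $p$. It is an inequality of Turán–Kubilius or large-sieve type, uniform over all orbits.

**Lemma 2.** Let $\mathcal P$ be a finite set of primes. There is $H_0=H_0(\mathcal P,f,C)$ such that for $H\ge H_0$, all $y\in\mathbb R$ and all $|x_n|\le1$,
$$\sum_{p\in\mathcal P}\frac1pE_p(y)^2\le2,\qquad E_p(y):=\sup_{|\tau|\le2C,\ \xi\in X}\Big|\frac1H\sum_{y\le n<y+H}x_nf(\varphi_{\tau(n-y)}\xi)(p1_{p|n}-1)\Big|.$$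

*Proof.* **Step 1: a Gram matrix.** We linearize the suprema. By compactness let $(\tau_p,\xi_p)$ attain $E_p(y)$; put $\psi_p(n)=p^{-1/2}\,\overline{f(\varphi_{\tau_p(n-y)}\xi_p)}(p1_{p|n}-1)$ and $\langle a,b\rangle=\frac1H\sum_{y\le n<y+H}a_n\overline{b_n}$, a sum over exactly $H$ integers. Then $\frac1pE_p(y)^2=|c_p|^2$ with $c_p=\langle x,\psi_p\rangle$. We have $\sum|c_p|^2=\langle x,\sum c_p\psi_p\rangle\le\|x\|\,\|\sum c_p\psi_p\|$, and
$$\Big\|\sum_pc_p\psi_p\Big\|^2\le\sum_{p,q}\tfrac12(|c_p|^2+|c_q|^2)|\langle\psi_p,\psi_q\rangle|\le\Big(\sum_p|c_p|^2\Big)\max_p\sum_q|\langle\psi_p,\psi_q\rangle|.$$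
As $\|x\|\le1$, this gives $\sum_p|c_p|^2\le\max_p\sum_q|\langle\psi_p,\psi_q\rangle|$.

**Step 2: the diagonal.** We bound it by nearly $1$. Since $(p1_{p|n}-1)^2=(p^2-2p)1_{p|n}+1$ and at most $\frac Hp+1$ of the $n$ are divisible by $p$,
$$\|\psi_p\|^2\le\frac1{pH}\Big((p^2-2p)\Big(\frac Hp+1\Big)+H\Big)\le1+\frac pH.$$

**Step 3: the off-diagonal.** Here Lemma 1 enters. From $p1_{p|n}-1=\sum_{a=1}^{p-1}e(an/p)$, for $p\ne q$,
$$(p1_{p|n}-1)(q1_{q|n}-1)=\sum_{a=1}^{p-1}\sum_{b=1}^{q-1}e\Big(n\Big(\frac ap+\frac bq\Big)\Big),\qquad\frac ap+\frac bq\notin\mathbb Z.$$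
Write $n=\lceil y\rceil+m$, $0\le m<H$, and absorb $\varphi_{\tau_p(\lceil y\rceil-y)}$ into $\xi_p$, and similarly for $q$; a constant phase appears in each term. Lemma 1 with $C'=2C$, applied to finitely many $r$, shows $\langle\psi_p,\psi_q\rangle\to0$ as $H\to\infty$, uniformly in $y$, the speeds and the points. So all row sums are $\le2$ for $H\ge H_0$. $\square$

## 7. Moving the window: Theorem A from an $L^1$ bound

Everything about the orbit will be removed from the problem, leaving one arithmetic function. For $0<\kappa\le1$ let $\mathcal P_P$ be the set of primes in $[P,(1+\kappa)P]$, $\sigma_P=\#\mathcal P_P\sim\kappa P/\log P$. For $0<\varepsilon_0\le1$ put $\theta=\varepsilon_0/(8N)$ and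
$$V(x)=\sum_{p\in\mathcal P_P}\ \sum_{x\le pn<xe^\theta}\boldsymbol{\mu}(n).\tag{7.1}$$

**Proposition 3.** Given $\kappa,\varepsilon_0\in(0,1]$ and $\delta>0$ there is $P_*$ such that for each $P\ge P_*$:
$$\limsup_{N\to\infty}\frac1{\sigma_P}\int_{PN}^{4PN}|V(x)|\frac{dx}x\le\varepsilon_0\delta.$$

Sections 8–11 prove this. The trivial bound is of order $\varepsilon_0$: each pair $(p,n)$ contributes $\theta$, and there are $O(\sigma_PN)$ pairs. Now we prove Theorem A, assuming Proposition 3. Let $|f|\le1$.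

**Step 1: a real variable.** This makes the move $y\mapsto yp_0/p$ legitimate. Put $\mathcal D_H(y)=\sup_{|\tau|\le C,\xi}|D(y;\tau,\xi)|$. For $y\in(n-1,n]$ the integers in $[y,y+H)$ are $n,\dots,n+H-1$, and absorbing $\varphi_{\tau(n-y)}$ into $\xi$ shows $\mathcal D_H(y)=\mathcal D_H(n)$, which is (1.3); likewise $E_p(y)=E_p(n)$. As $\mathcal D_H\le1$, splitting $[0,N]$ dyadically shows that it suffices to prove
$$\lim_{H\to\infty}\limsup_{N\to\infty}\frac1N\int_N^{2N}\mathcal D_H(y)\,dy=0.\tag{7.2}$$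

**Step 2: parameters, and a good scale $P$.** We look for a scale at which most $E_p$ are small. Fix $\delta\in(0,\frac1{10})$, $\kappa=\delta$. Choose $\varepsilon_0\in(0,1]$ with $|f(\varphi_sx)-f(x)|\le\delta$ for all $x$ and $|s|\le C\varepsilon_0$, and let $P_*$ be as in Proposition 3. Choose $i_0$ with $2^{i_0}\ge\max(P_*,1/\delta)$, then $i_1$ with $\sum_{i_0\le i\le i_1}\sum_{p\in\mathcal P_{2^i}}\frac1p\ge14\delta^{-2}$; this is possible since the inner sums are $\gg\kappa/i$ for large $i$. The sets $\mathcal P_{2^i}$ are disjoint because $\kappa<1$. Let $H\ge H_0$ for their union, and take $x_n=\boldsymbol{\mu}(n)$ in Lemma 2. Integrating over $[N/2,4N]$,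
$$\sum_{i_0\le i\le i_1}\sum_{p\in\mathcal P_{2^i}}\frac1p\cdot\frac1N\int_{N/2}^{4N}E_p(y)^2\,dy\le2\cdot3.5=7.$$
For $p\in\mathcal P_{2^i}$, $\frac1p\ge\frac1{(1+\kappa)2^i}\ge\frac1{1+\kappa}\cdot\frac1{\sigma_{2^i}}\sum_{p'\in\mathcal P_{2^i}}\frac1{p'}$. If for every $i$ the average over $p\in\mathcal P_{2^i}$ of $\frac1N\int E_p^2$ exceeded $\delta^2$, the left side would exceed $\frac{\delta^2}{1+\kappa}\cdot14\delta^{-2}>7$. So for each $N$ some $P=2^i$, $i_0\le i\le i_1$, satisfies, with $\mathcal P=\mathcal P_P$ and $\sigma=\sigma_P$ from now on,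
$$\frac1\sigma\sum_{p\in\mathcal P}\frac1N\int_{N/2}^{4N}E_p(y)^2\,dy\le\delta^2.\tag{7.3}$$

**Step 3: transport.** Here the move of Section 1 is carried out. Let $y\in[N,2N]$, let $(\tau,\xi)$ attain $\mathcal D_H(y)$, let $p_0,p\in\mathcal P$, $z=yp_0/p\in[N/2,4N]$, $\tau_z=\tau p/p_0$, so $|\tau_z|\le2C$. We claim
$$|D(y;\tau,\xi)-D(z;\tau_z,\xi)|\le E_p(y)+E_{p_0}(z)+O\Big(\delta+\frac PH\Big).\tag{7.4}$$
By the definition of $E_p$, up to an error of modulus at most $E_p(y)$, $D(y;\tau,\xi)$ is $\frac pH\sum_{y\le n<y+H,\,p|n}\boldsymbol{\mu}(n)f(\varphi_{\tau(n-y)}\xi)$. Put $n=pm$; $\boldsymbol{\mu}(pm)=-\boldsymbol{\mu}(m)$ if $p\nmid m$ and $0$ otherwise. The $m$ divisible by $p$ number at most $\frac H{p^2}+1$, so the sum equals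
$$-\frac pH\sum_{\frac yp\le m<\frac{y+H}p}\boldsymbol{\mu}(m)f(\varphi_{\tau(pm-y)}\xi)+O\Big(\frac1P+\frac PH\Big).$$
Likewise, up to $E_{p_0}(z)+O(\frac1P+\frac PH)$, $D(z;\tau_z,\xi)$ is $-\frac{p_0}H\sum_{z/p_0\le m<(z+H)/p_0}\boldsymbol{\mu}(m)f(\varphi_{\tau_z(p_0m-z)}\xi)$. By (1.2) the two sums have the same summands and the same starting point. Their prefactors $\frac pH,\frac{p_0}H$ and their lengths $\frac Hp,\frac H{p_0}$ each differ by a relative error $O(\kappa)$, and counting integers costs $O(1)$ terms, so they differ by $O(\kappa+\frac PH)$. As $\kappa=\delta$ and $\frac1P\le\delta$, (7.4) follows.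

Averaging (7.4) over $p\in\mathcal P$, with $y'=p_0y$,
$$\mathcal D_H(y)\le\Big|\frac1\sigma\sum_{p\in\mathcal P}D\Big(\frac{y'}p;\frac{\tau p}{p_0},\xi\Big)\Big|+\frac1\sigma\sum_{p\in\mathcal P}\Big(E_p(y)+E_{p_0}\Big(\frac{yp_0}p\Big)\Big)+O\Big(\delta+\frac PH\Big).\tag{7.5}$$

**Step 4: the orbit becomes a slowly varying weight.** We bound the main term by $V$. Since $\frac{\tau p}{p_0}(n-\frac{y'}p)=\frac\tau{p_0}(pn-y')$, with $\mathfrak f(x)=f(\varphi_{\tau x/p_0}\xi)$ we have
$$\sum_pD\Big(\frac{y'}p;\frac{\tau p}{p_0},\xi\Big)=\frac1H\sum_{p\in\mathcal P}\ \sum_{y'\le pn<y'+PH}\boldsymbol{\mu}(n)\mathfrak f(pn-y')+O\Big(\sigma\Big(\kappa+\frac1H\Big)\Big);$$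
the range was $pn<y'+pH$, and for each $p$ the change removes at most $\kappa H+1$ values of $n$. Let $N\ge H$. Then $[y',y'+PH]\subset[PN,4PN]$, as $y'\le2(1.1)PN$. For $x\le4PN$, $xe^\theta-x\le4PN\cdot2\theta=\varepsilon_0P$. So if $x\le pn<xe^\theta$, the times $\tau(pn-y')/p_0$ and $\tau(x-y')/p_0$ differ by at most $C\varepsilon_0$, and $|\mathfrak f(pn-y')-\mathfrak f(x-y')|\le\delta$.

For each pair $(p,n)$ insert $1=\frac1\theta\int1_{x\le pn<xe^\theta}\frac{dx}x$ and replace $\mathfrak f(pn-y')$ by $\mathfrak f(x-y')$. There are at most $\sigma(H+1)$ pairs, so after division by $\sigma H$ this costs $O(\delta)$. Next replace the constraint on $pn$ by $x\in[y',y'+PH]$. This affects only pairs with $pn$ within $\varepsilon_0P\le P$ of $y'$ or $y'+PH$, that is $O(1)$ values of $n$ for each $p$; each pair has total mass at most $1$, so the cost is $O(1/H)$. Now the sum over pairs, for fixed $x$, is $V(x)$, and $|\mathfrak f|\le1$: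
$$\Big|\frac1\sigma\sum_pD\Big(\frac{y'}p;\frac{\tau p}{p_0},\xi\Big)\Big|\le\frac1{\sigma H\theta}\int_{y'}^{y'+PH}|V(x)|\frac{dx}x+O\Big(\delta+\frac1H\Big).\tag{7.6}$$
The right side does not depend on $\tau,\xi$. So it does not matter that these were chosen in the worst way for each $y$.

**Step 5: averaging over $y$.** We apply Proposition 3. For fixed $x$ the set of $y$ with $p_0y\le x\le p_0y+PH$ has measure $\le PH/p_0\le H$. So
$$\frac1N\int_N^{2N}\frac1{\sigma H\theta}\int_{p_0y}^{p_0y+PH}|V|\frac{dx}x\,dy\le\frac1{\sigma\theta N}\int_{PN}^{4PN}|V|\frac{dx}x=\frac8{\varepsilon_0\sigma}\int_{PN}^{4PN}|V|\frac{dx}x,$$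
which is $\le9\delta$ for $N$ large, by Proposition 3 for the finitely many possible $P$.

**Step 6: the $E$-terms.** These are controlled by (7.3) once $p_0$ is also averaged; the left side of (7.5) does not depend on $p_0$. Average (7.5) over $p_0\in\mathcal P$ and $y\in[N,2N]$. In the second $E$-term substitute $z=yp_0/p$, $dy\le2\,dz$. The $E$-terms contribute at most
$$\frac3{N\sigma}\sum_{p\in\mathcal P}\int_{N/2}^{4N}E_p(y)\,dy\le3\sqrt{3.5}\,\delta$$
by Cauchy–Schwarz and (7.3).

Altogether $\limsup_N\frac1N\int_N^{2N}\mathcal D_H\le O(\delta+2^{i_1}/H)$ for all $H\ge H_0$, with $i_1$ independent of $H$. Let $H\to\infty$, then $\delta\to0$: this is (7.2). $\square$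

## 8. The function $V$ on the Fourier side

The proof of Proposition 3 follows the method of Matomäki–Radziwiłł (Ann. of Math. 183 (2016)). These textbook facts are used; for the first three see Iwaniec–Kowalski, *Analytic Number Theory*, Ch. 9.

- (F1) $\int_{-T}^T|\sum_{n\le K}a_nn^{-it}|^2dt\ll(T+K)\sum|a_n|^2$.
- (F2) For $1$-separated $\mathcal R\subset[-T,T]$, $T\ge1$: $\sum_{t\in\mathcal R}|\sum_{n\le K}a_nn^{-it}|^2\ll(T+K)\log(2K)\sum|a_n|^2$.
- (F3) The sum in (F2) is also $\ll(K+|\mathcal R|T^{1/2})\log(2T)\sum|a_n|^2$ (Halász–Montgomery).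
- (F4) Upper bound sieve: $\#\{n\le5N: n$ has no prime factor in $(z_1,z_2]\}\ll N\frac{\log z_1}{\log z_2}$ for $2\le z_1<z_2\le N$.
- (F5) The prime number theorem, and $\sum_{n\le x}\boldsymbol{\mu}(n)\ll x(\log x)^{-10}$.
- (F6) The Vinogradov–Korobov region: there is $c>0$ with $\zeta(s)\ne0$ for $|\mathrm{Im}\,s|\le T$, $\mathrm{Re}\,s\ge1-c(\log T)^{-2/3}(\log\log T)^{-1/3}$, for all large $T$.

**Step 1: a tower of prime ranges.** Integers with a prime factor in each of several ranges factor in useful ways, and most integers are of this kind. Let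
$$\alpha_j=\frac j{8(j+1)}\ (j\ge0),\qquad d_j=\alpha_j-\alpha_{j-1}=\frac1{8j(j+1)}\ge\frac1{16j^2}\ (j\ge1),$$
so $\alpha_0=0$, $\alpha_1=d_1=\frac1{16}$, $\alpha_j<\frac18$. Let $P_0=P$, $Q_0=2P$, and for $j\ge1$
$$P_j=Q_{j-1}^{100j^2},\qquad Q_j=\exp\big(P_{j-1}^{1/(1000j^2)}\big),\qquad H_j=P_j^{d_j/8}.$$
Then $\frac{\log P_1}{\log Q_1}=100\log(2P)P^{-1/1000}$. For $j\ge2$, $P_{j-1}^{1/(1000j^2)}=Q_{j-2}^{(j-1)^2/(10j^2)}\ge Q_{j-2}^{1/40}$, so if $P_{j-2}\le Q_{j-2}$,
$$\frac{\log P_j}{\log Q_j}=\frac{100j^2P_{j-2}^{1/(1000(j-1)^2)}}{P_{j-1}^{1/(1000j^2)}}\le100j^2Q_{j-2}^{1/1000-1/40}\le100j^2Q_{j-2}^{-1/50}.$$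
For $P$ large it follows by induction on $j$ that $P_j\le Q_j$ and $Q_j\ge(2P)^{100^j}$ (as $Q_j\ge P_j\ge Q_{j-1}^{100}$), and that $\sum_{j\ge1}\frac{\log P_j}{\log Q_j}\to0$ as $P\to\infty$.

Let $J=J(N)$ be the largest $j$ with $Q_j\le\exp(\sqrt{\log N})$; $J\ge1$ for $N$ large. Let also $P_\infty=\exp((\log N)^{9/10})$, $Q_\infty=\exp(\log N/\log\log N)$, $H_\infty=\log N$. The ranges $(P_j,Q_j]$, $j\in\{1,\dots,J,\infty\}$, are disjoint. Let $S$ be the set of integers with a prime factor in each of them, and $\mathcal N=[N/2,5N]\cap\mathbb Z$. By (F4), $\#(\mathcal N\setminus S)\le\varrho N$ with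
$$\varrho\ll\sum_{j\le J}\frac{\log P_j}{\log Q_j}+\frac{\log\log N}{(\log N)^{1/10}},\qquad\text{so}\quad\varrho_P:=\limsup_N\varrho\to0\quad(P\to\infty).$$

**Step 2: removing $n\notin S$ and smoothing.** We prepare for Plancherel. For $x\in[PN,4PN]$ only $n\in\mathcal N$ occur in (7.1). Each pair $(p,n)$ contributes at most $\theta$ to $\int|V|\frac{dx}x$, so the terms with $n\notin S$ contribute at most $\theta\sigma_P\varrho N=\frac18\varepsilon_0\sigma_P\varrho$. Let $V_S$ be the remaining part and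
$$a(u)=\sum_{p\in\mathcal P_P}\ \sum_{n\in\mathcal N\cap S,\ e^u\le pn<e^{u+\theta}}\frac{\boldsymbol{\mu}(n)}{pn}.$$
For $x=e^u\in[PN,4PN]$ and given $p$, the $n$ with $x\le pn<xe^\theta$ lie in an interval of length $\le4N\cdot2\theta\le1$, so there are at most $2\sigma_P$ pairs; as $e^{-\theta}<e^u/(pn)\le1$, $|V_S(e^u)-e^ua(u)|\le2\theta\sigma_P$. This contributes $O(\sigma_P/N)$ to the integral. By Cauchy–Schwarz, $\int_{PN}^{4PN}|x\,a(\log x)|\frac{dx}x\ll PN(\int|a|^2)^{1/2}$. The pair $(p,n)$ is counted for $u\in(\log pn-\theta,\log pn]$, and $\int_{\log k-\theta}^{\log k}e^{-iut}du=k^{-it}\frac{e^{i\theta t}-1}{it}$. Plancherel gives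
$$\int|a|^2=\frac1{2\pi}\int|A(t)M(t)|^2\Big|\frac{e^{i\theta t}-1}t\Big|^2dt,\quad A(t)=\sum_{p\in\mathcal P_P}p^{-1-it},\quad M(t)=\sum_{n\in\mathcal N\cap S}\boldsymbol{\mu}(n)n^{-1-it}.$$

**Step 3: what remains is one region of $t$.** Put $q_P=\sigma_P/P$, so $|A|\le q_P$. By (F1), $\int_{-T}^T|M|^2\ll(T+N)\frac1N=\frac TN+1$. Let $B\ge1$, $\beta\in(0,1)$, and use $|\frac{e^{i\theta t}-1}t|^2\le\min(\theta^2,4/t^2)$.

- $|t|>BN$ contributes $\ll q_P^2\sum_{k\ge0}(2^kBN)^{-2}2^kB\ll\frac{q_P^2}{BN^2}\ll\frac{q_P^2\theta^2}{B\varepsilon_0^2}$.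
- $|t|\le BN$ with $|A(t)|\le\beta q_P$ contributes $\ll\theta^2\beta^2q_P^2B$.
- The rest, $\mathcal W=\{|t|\le BN:|A(t)|>\beta q_P\}$, contributes $\ll\theta^2q_P^2\int_{\mathcal W}|M|^2$.

Since $PNq_P\theta=\sigma_P\varepsilon_0/8$, all together
$$\frac1{\sigma_P}\int_{PN}^{4PN}|V|\frac{dx}x\ll\varepsilon_0\Big(\varrho+\Big(\frac1{B\varepsilon_0^2}+\beta^2B+\int_{\mathcal W}|M|^2\Big)^{1/2}\Big)+O(1/N).$$
Choose $B$ large and then $\beta$ small in terms of $\varepsilon_0,\delta$. As $\varrho_P\to0$, Proposition 3 follows from: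

**Claim 4.** For fixed $\kappa,B,\beta$: $\ \limsup_{N\to\infty}\int_{\mathcal W}|M|^2dt\to0$ as $P\to\infty$.

## 9. Factoring $M(t)$ and restoring length by moments

For $j\in\{1,\dots,J,\infty\}$ let $\omega_j(m)$ be the number of primes in $(P_j,Q_j]$ dividing $m$, let $S_j$ be the set of integers with a prime factor in every range other than $j$, and
$$A_{v,j}(t)=\sum_{\substack{p\in(P_j,Q_j]\\e^{v/H_j}<p\le e^{(v+1)/H_j}}}p^{-1-it},\qquad R_{v,j}(t)=\sum_{\substack{\frac12Ne^{-v/H_j}\le m\le5Ne^{-v/H_j}\\m\in S_j}}\frac{\boldsymbol{\mu}(m)}{1+\omega_j(m)}m^{-1-it}.$$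
Let $I_j$ be the set of integers $v$ whose band $(e^{v/H_j},e^{(v+1)/H_j}]$ meets $(P_j,Q_j]$. Then $|I_j|\ll H_j\log Q_j$, and $\log P_j-1\le v/H_j\le\log Q_j$ for $v\in I_j$.

**Lemma 5.** We have
$$M=-\sum_{v\in I_j}A_{v,j}R_{v,j}+\mathcal E_j,\qquad\int_{|t|\le BN}|\mathcal E_j|^2\ll B\Big(\frac1{P_j}+\frac1{H_j}\Big).\tag{9.1}$$

*Proof.* Write $\mathcal E_j=\sum e_nn^{-1-it}$. A pair $(p,m)$ occurs in $\sum_vA_{v,j}R_{v,j}$ if $p\in(P_j,Q_j]$, $m\in S_j$ and $\frac12Ne^{-v/H_j}\le m\le5Ne^{-v/H_j}$ for the band $v$ of $p$; its weight is nonzero only if $m$ is squarefree. Since $1<pe^{-v/H_j}\le e^{1/H_j}$, the range condition holds whenever $\frac N2e^{1/H_j}\le pm\le5N$ and never holds outside $[\frac N2,5Ne^{1/H_j}]$.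

**Step 1: squarefree $n$.** Here the coefficients match except at the edges. If $n=pm$ is squarefree with $p\in(P_j,Q_j]$, then $\boldsymbol{\mu}(n)=-\boldsymbol{\mu}(m)$, $\omega_j(n)=1+\omega_j(m)$, and $n\in S\Leftrightarrow m\in S_j$. Hence for squarefree $n\in S\cap\mathcal N$
$$\boldsymbol{\mu}(n)=\sum_{\substack{p|n\\p\in(P_j,Q_j]}}\frac{\boldsymbol{\mu}(n)}{\omega_j(n)}=-\sum_{\substack{p|n\\p\in(P_j,Q_j]}}\frac{\boldsymbol{\mu}(n/p)}{1+\omega_j(n/p)}.$$
So $e_n$ is a sum of at most $\omega_j(n)$ terms of modulus $\frac1{\omega_j(n)}$, $|e_n|\le1$, and $e_n=0$ unless $n\in[\frac N2,\frac N2e^{1/H_j}]\cup[5N,5Ne^{1/H_j}]$. For squarefree $n\notin S$ both sides vanish.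

**Step 2: the other $n$.** These are rare. The coefficient in $M$ is $0$. A pair with $n=pm$, $m$ squarefree, forces $p|m$, so $p^2|n$ and $p$ is the only prime whose square divides $n$. So there is at most one pair, $|e_n|\le1$, and $e_n=0$ unless $p^2|n$ for some $p>P_j$.

**Step 3: counting.** Altogether $|e_n|\le1$, supported on $\ll\frac N{P_j}+\frac N{H_j}+1$ integers in $[N/2,15N]$. By (F1) the integral is $\ll(B+1)N\cdot N^{-2}(\frac N{P_j}+\frac N{H_j}+1)$, and $P_j\le N$. $\square$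

**Why the factorization alone does not suffice.** Suppose on some set $|A_{v,j}(t)|\le e^{-\alpha w}$ with $w=v/H_j$ and $\alpha<\frac18$. The factor $R_{v,j}$ has length about $K=\frac12Ne^{-w}$, shorter than the range $|t|\le BN$, and (F1) only gives $\int_{|t|\le BN}|R_{v,j}|^2\ll(BN+K)/K\ll Be^w$. The product bound $Be^{(1-2\alpha)w}$ is useless. The remedy is to multiply $R_{v,j}$ by a power of another polynomial that is known not to be small at $t$, so that the length is again at least $N$.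

**Lemma 6.** Let $\Pi(t)=\sum_{p\in\mathcal Q}p^{-1-it}$, $\mathcal Q$ a set of primes in $[Y,eY]$ with $\sum_{\mathcal Q}1/p\le1$ (automatic for $Y$ large). Let $R(t)=\sum_{K\le m\le10K}r_mm^{-1-it}$, $|r_m|\le1$, and suppose $\ell\ge1$ is an integer with $K_1:=Y^\ell K\ge N/2$. Then
$$\int_{|t|\le BN}|\Pi^\ell R|^2dt\ll B(4\ell)^{2\ell}.\tag{9.2}$$

*Proof.* Write $\Pi^\ell R=\sum b_kk^{-1-it}$; here $K_1\le k\le10e^\ell K_1$ and $|b_k|\le\ell!\,g(k)$, where $g(k)$ counts divisors of $k$ in the set $\mathcal Q^{(\ell)}$ of products of $\ell$ primes of $\mathcal Q$ with multiplicity. Group pairs $d,d'\in\mathcal Q^{(\ell)}$ by $e=\gcd(d,d')$, $d=eh$, $d'=eh'$, $[d,d']=ehh'$; if $e$ has $\ell-i$ prime factors then $h,h'\in\mathcal Q^{(i)}$. So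
$$\sum_{k\le Z}g(k)^2\le\sum_{d,d'}\frac Z{[d,d']}\le Z\sum_{i=0}^\ell\Big(\sum_{e\in\mathcal Q^{(\ell-i)}}\frac1e\Big)\Big(\sum_{h\in\mathcal Q^{(i)}}\frac1h\Big)^2\le(\ell+1)Z,$$
since $\sum_{h\in\mathcal Q^{(i)}}\frac1h\le(\sum_{\mathcal Q}\frac1p)^i\le1$. Summing dyadically in $k\ge K_1$, $\sum|b_k|^2/k^2\ll\ell!^2(\ell+1)/K_1$. By (F1) the integral is $\ll(BN/K_1+e^\ell)\ell!^2(\ell+1)\ll Be^\ell\ell!^2(\ell+1)$, and $e^\ell(\ell+1)\le(2e)^\ell\le16^\ell$, $\ell!\le\ell^\ell$. $\square$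

## 10. The region where some range is small, and the low frequencies

Let $T_0=(\log N)^6$. For $t\in\mathcal W$ with $|t|>T_0$ say $t\in\mathcal T_j$ ($1\le j\le J$) if $j$ is the least index with $|A_{v,j}(t)|\le e^{-\alpha_jv/H_j}$ for all $v\in I_j$; if there is no such $j\le J$, say $t\in\mathcal U$. All "large $P$" below depend only on $\kappa,\beta$, not on $j$ or $N$.

**Step 1: the sets $\mathcal T_j$, $j\ge2$.** On $\mathcal T_j$ range $j$ is small, but range $j-1$ is not, and so it can restore the length. By (9.1) and Cauchy–Schwarz,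
$$\int_{\mathcal T_j}|M|^2\ll B\Big(\frac1{P_j}+\frac1{H_j}\Big)+|I_j|\sum_{v\in I_j}\int_{\mathcal T_j}|A_{v,j}R_{v,j}|^2.\tag{10.1}$$
For $t\in\mathcal T_j$ there is $v'\in I_{j-1}$ with $|A_{v',j-1}(t)|>e^{-\alpha_{j-1}v'/H_{j-1}}$. Put $w=v/H_j$, $w'=v'/H_{j-1}$. We have $w\ge\log P_j-1\ge\log Q_{j-1}\ge w'$, so $\ell=\lceil w/w'\rceil\le2w/w'$. Apply Lemma 6 with $\Pi=A_{v',j-1}$, $Y=e^{w'}$, $K=\frac12Ne^{-w}$; then $K_1=e^{\ell w'}K\ge N/2$. The part of $\mathcal T_j$ with given $v'$ contributes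
$$\int|A_{v,j}R_{v,j}|^2\le e^{-2\alpha_jw+2\ell\alpha_{j-1}w'}\int_{|t|\le BN}|A_{v',j-1}^\ell R_{v,j}|^2\ll B\exp\big(-2\alpha_jw+2\ell\alpha_{j-1}w'+2\ell\log4\ell\big).$$
Recall $16d_j\ge j^{-2}$. Two estimates control the exponent.

- As $\ell w'\le w+w'$ and $\alpha_{j-1}<\frac18$, $2\ell\alpha_{j-1}w'\le2\alpha_{j-1}w+\frac14\log Q_{j-1}$. Moreover $\log Q_{j-1}=\frac{\log P_j}{100j^2}\le\frac{w}{50j^2}$, because $w\ge\frac12\log P_j$. So $\frac14\log Q_{j-1}\le\frac w{200j^2}\le0.08\,d_jw$.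
- As $w'\ge8$, $2\ell\log4\ell\le\frac{4w}{w'}\log\frac{8w}{w'}\le\frac{4w}{w'}\log w$. Here $\log w\le\log\log Q_j=\frac{\log P_{j-1}}{1000j^2}$ and $w'\ge\frac12\log P_{j-1}$. So this is $\le\frac{8w}{1000j^2}\le0.13\,d_jw$.

Since $-2\alpha_j+2\alpha_{j-1}=-2d_j$, the exponent is at most $-\frac32d_jw$, and the contribution is $\ll Be^{-\frac32d_jw}\ll BP_j^{-3d_j/2}$. Now sum over $v,v'$, with the extra factor $|I_j|$. We have $|I_j|^2\ll H_j^2(\log Q_j)^2$ with $H_j^2=P_j^{d_j/4}$ and $(\log Q_j)^2=P_{j-1}^{2/(1000j^2)}\le P_j^{2/(1000j^2)}\le P_j^{0.04d_j}$; and $|I_{j-1}|\ll H_{j-1}\log Q_{j-1}\le Q_{j-1}^2=P_j^{2/(100j^2)}\le P_j^{0.32d_j}$. The total is $\ll BP_j^{-d_j/2}$.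

**Step 2: the set $\mathcal T_1$.** Here the definition of $\mathcal W$ plays the part of range $0$. On $\mathcal W$, $|A(t)|>\beta q_P\ge1/\Lambda$ with $\Lambda=\frac{2\log P}{\beta\kappa}\le(\log P)^2$ for $P$ large. Let $w=v/H_1$; $w\ge\log P_1-1\ge\log P$. Take $\Pi=A$, $Y=P$, $K=\frac12Ne^{-w}$, $\ell=\lceil w/\log P\rceil\le2w/\log P$ in Lemma 6, and bound $1\le(\Lambda|A|)^{2\ell}$. The exponent is $-2\alpha_1w+2\ell(\log\Lambda+\log4\ell)$, where
$$2\ell\log\Lambda\le\frac{8w\log\log P}{\log P}\le0.1\,d_1w,\qquad2\ell\log4\ell\le\frac{4w}{\log P}\log w\le\frac{4w}{1000}\le0.07\,d_1w,$$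
using $P$ large and $\log w\le\log\log Q_1=\frac{\log P}{1000}$. Since $\alpha_1=d_1$, the exponent is $\le-\frac32d_1w$. The sum over $v$, with the factor $|I_1|$ from (10.1), which holds for $j=1$ as well, costs $|I_1|^2\ll P_1^{d_1/4}(\log Q_1)^2\le P_1^{0.29d_1}$, so the total is $\ll BP_1^{-d_1/2}$.

**Step 3: summing over $j$.** We check that the bounds are summable and small. Since $P_j^{d_j/8}\ge P_j^{1/(128j^2)}=Q_{j-1}^{100/128}\ge Q_{j-1}^{3/4}\ge(2P)^{\frac34100^{j-1}}$, and $H_j=P_j^{d_j/8}$,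
$$\sum_{j\le J}\int_{\mathcal T_j}|M|^2\ll B\sum_{j\ge1}\big(P_j^{-1}+P_j^{-d_j/8}+P_j^{-d_j/2}\big)\to0\quad(P\to\infty),\tag{10.2}$$
uniformly in $N$.

**Step 4: $|t|\le T_0$.** For low frequencies we return to physical space. Let $a_M(u)=\sum_{n\in\mathcal N\cap S,\ e^u\le n<e^{u+1/T_0}}\boldsymbol{\mu}(n)/n$. Its Fourier transform is $M(t)\frac{e^{it/T_0}-1}{it}$, and $|e^{ix}-1|\ge\frac2\pi|x|$ for $|x|\le1$, so Plancherel gives $\int_{|t|\le T_0}|M|^2\ll T_0^2\int|a_M|^2$. Since $|a_M|\ll1/T_0$, this is $\ll T_0\int|a_M|\,du$. By (F5) and partial summation, the same sum over all $n\in\mathcal N$ is $O((\log N)^{-10})=o(1/T_0)$ uniformly, and $u$ ranges over a bounded interval. The terms $n\notin S$ contribute, after integration and multiplication by $T_0$, at most $\sum_{n\in\mathcal N\setminus S}\frac1n\le2\varrho$. Hence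
$$\int_{|t|\le T_0}|M|^2\ll\varrho+o(1)\quad(N\to\infty).\tag{10.3}$$

## 11. The exceptional set $\mathcal U$

On $\mathcal U$ no range $j\le J$ is small everywhere. We show that $\mathcal U$ is a thin set, and use the range $\infty$, on which cancellation over primes holds at every frequency.

**Lemma 7.** For $N\ge N_0(B)$,
$$\Big|\sum_{Y<p\le Y'}p^{-1-it}\Big|\ll_B(\log N)^{-4}\tag{11.1}$$
if $T_0\le|t|\le BN$, $\exp(\frac12(\log N)^{9/10})\le Y<Y'\le eY$, $Y\le N$.

*Proof.* **Step 1: Perron.** We express the sum by $\zeta'/\zeta$. Choose $Z\in[(\log N)^{10},3(\log N)^{10}]$ with $\big||t|-Z\big|\ge1$. Let $x\in[Y,eY]$, $c=1+1/\log x$. The truncated Perron formula gives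
$$\sum_{n\le x}\Lambda(n)n^{-it}=\frac1{2\pi i}\int_{c-iZ}^{c+iZ}-\frac{\zeta'}\zeta(s+it)\frac{x^s}s\,ds+O\Big(\frac{x(\log x)^2}Z+\log x\Big),$$
with $\Lambda$ the von Mangoldt function; the error is $\ll x(\log N)^{-8}$.

**Step 2: bounds for $\zeta'/\zeta$.** We need them on the shifted contour. By (F6) there is $c_0=c_0(B)>0$ such that with $\eta=c_0(\log N)^{-2/3}(\log\log N)^{-1/3}$, $\zeta$ has no zeros with $\mathrm{Re}\,s\ge1-\eta$, $|\mathrm{Im}\,s|\le3BN$. Recall that uniformly for $\frac12\le\mathrm{Re}\,s\le2$,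
$$\frac{\zeta'}\zeta(s)=-\frac1{s-1}+\sum_{|\gamma-\mathrm{Im}\,s|\le1}\frac1{s-\rho}+O(\log(|\mathrm{Im}\,s|+3)),$$
where $\rho=\beta'+i\gamma$ runs over nontrivial zeros and the sum has $O(\log(|\mathrm{Im}\,s|+3))$ terms. Shift the contour to $\mathrm{Re}\,s=1-\eta/2$. On the new vertical side and on the horizontal sides, $s+it$ has distance $\ge\eta/2$ from all zeros and from $1$ (on the horizontal sides $|\mathrm{Im}(s+it)|=|t\pm Z|\ge1$). So there $\frac{\zeta'}\zeta(s+it)\ll(\log N)/\eta\ll_B(\log N)^2$.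

**Step 3: the pieces.** The vertical side contributes $\ll_Bx^{1-\eta/2}(\log N)^3$. Since $\frac\eta2\log x\gg_B(\log N)^{9/10-2/3}(\log\log N)^{-1/3}=(\log N)^{7/30}(\log\log N)^{-1/3}$, we have $x^{-\eta/2}\ll_B(\log N)^{-20}$. The horizontal sides contribute $\ll_Bx(\log N)^2/Z\le x(\log N)^{-8}$. The pole at $s=1-it$, if inside, contributes $O(x/|t|)=O(x(\log N)^{-6})$. Thus $\sum_{n\le x}\Lambda(n)n^{-it}\ll_Bx(\log N)^{-6}$. Higher prime powers contribute $O(\sqrt x\log x)$, so $\sum_{p\le x}(\log p)p^{-it}\ll_Bx(\log N)^{-6}$ for all $x\in[Y,eY]$. Partial summation with the weight $\frac1{x\log x}$ gives (11.1). $\square$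

**Step 1: $\mathcal U$ is thin.** We show that every $1$-separated $\mathcal R\subset\mathcal U$ has $|\mathcal R|\ll_BN^{0.3}$. For $t\in\mathcal U$ there is $v\in I_J$ with $|A_{v,J}(t)|>e^{-\alpha_Jw}$, $w=v/H_J$. Let $\mathcal R_v$ be a $1$-separated set of such $t\in[-BN,BN]$, and $\ell=\lceil\log N/w\rceil$. The polynomial $A_{v,J}^\ell$ has coefficients $b_k/k$ with $0\le b_k\le\ell!$ and $e^{w\ell}\le k\le e^{(w+1)\ell}$, and
$$\sum\frac{b_k^2}{k^2}\le\ell!\,e^{-w\ell}\sum\frac{b_k}k\le\ell!\,e^{-w\ell},$$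
since $\sum b_k/k$ is the $\ell$-th power of a sum of $1/p$ that is $\le1$. As $e^{w\ell}\ge N$, (F2) gives
$$|\mathcal R_v|\ll e^{2\alpha_Jw\ell}\big(BN+e^{(w+1)\ell}\big)(w+1)\ell\cdot\ell!\,e^{-w\ell}\ll e^{2\alpha_Jw\ell}\,B\,e^\ell\,\ell!\,(w+1)\ell.$$
Here $w\ell\le\log N+w\le\log N+\sqrt{\log N}$ and $\alpha_J<\frac18$, so the first factor is at most $N^{1/4+o(1)}$. By maximality of $J$, $P_J^{1/(1000(J+1)^2)}=\log Q_{J+1}>\sqrt{\log N}$, so $\log P_J\ge500(J+1)^2\log\log N\ge2000\log\log N$ and $w\ge\log P_J-1\ge1000\log\log N$. Thus $\ell\le\frac{\log N}{1000\log\log N}+1$, and $e^\ell\ell!\le(e\ell)^\ell\le e^{\ell(1+\log\log N)}\ll N^{1/400}$. Hence $|\mathcal R_v|\ll_BN^{0.26}$. Since $|I_J|\ll H_J\log Q_J=N^{o(1)}$ (because $H_J\le Q_J\le\exp(\sqrt{\log N})$), the bound $|\mathcal R|\ll_BN^{0.3}$ follows.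

**Step 2: the mean square of $R_{v,\infty}$ on $\mathcal U$.** We use thinness in (F3). For each integer $k$ with $\mathcal U\cap[k,k+1)\ne\emptyset$ choose $t_k$ in this set with $|R_{v,\infty}(t_k)|^2\ge\frac12\sup_{\mathcal U\cap[k,k+1)}|R_{v,\infty}|^2$. The $t_k$ with $k$ even are $1$-separated, and so are those with $k$ odd. Hence $\int_{\mathcal U}|R_{v,\infty}|^2\le4\sup_{\mathcal R}\sum_{t\in\mathcal R}|R_{v,\infty}(t)|^2$ over $1$-separated $\mathcal R\subset\mathcal U$. As $v/H_\infty\le\log N/\log\log N$, $R_{v,\infty}$ is supported on $m\in[K,10K]$ with $K=\frac12Ne^{-v/H_\infty}\ge N^{0.9}$, and (F3) gives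
$$\int_{\mathcal U}|R_{v,\infty}|^2\ll_B\big(K+N^{0.3}N^{1/2}\big)(\log N)\frac1K\le\big(1+N^{0.3}N^{1/2}N^{-0.9}\big)\log N\ll\log N.$$

**Step 3: conclusion on $\mathcal U$.** We apply (9.1) with $j=\infty$. For $t\in\mathcal U$, (11.1) bounds every $A_{v,\infty}(t)$ by $O_B((\log N)^{-4})$: its primes lie in $(Y,Y']$ with $Y\ge P_\infty$, $Y\le Q_\infty\le N$. With $|I_\infty|\ll(\log N)^2$ and Cauchy–Schwarz,
$$\int_{\mathcal U}|M|^2\ll_B\frac1{\log N}+(\log N)^4(\log N)^{-8}\log N\to0\quad(N\to\infty).$$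

Together with (10.2) and (10.3), since $\mathcal W$ is covered by $\{|t|\le T_0\}$, the $\mathcal T_j$ and $\mathcal U$, we get $\limsup_N\int_{\mathcal W}|M|^2\ll\varrho_P+o_{P\to\infty}(1)$ for the fixed $\kappa,B,\beta$. As $\varrho_P\to0$, Claim 4 holds. This proves Proposition 3, hence Theorem A, and with Theorem B all of Theorem C. $\square$
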